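\title{Commutator subgroups need not be large scale $2$-connected}

\begin{abstract}
Let $G$ be a group and let $C_S(G')$ be the Cayley graph of its commutator subgroup with respect to the set $S$ of all commutators. If $G$ is finitely presented, this graph is known to be large scale simply connected. We show that nothing more holds in general: there is a group $G$ with a finite $K(G,1)$ for which $C_S(G')$ is not large scale $2$-connected. The obstruction is an integer invariant of maps of closed surfaces into the $K(G,1)$ that is additive and homotopy invariant, but exists only up to a bound on the genus. It comes from a gap phenomenon for integer functions of small variation on $\mathbb Z/2^m\times\mathbb Z/3^m$.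
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the answer}

Throughout, $[a,b]=aba^{-1}b^{-1}$. Let $G$ be a group, $G'=[G,G]$ its commutator subgroup, and $S$ the set of all commutators $[a,b]$ with $a,b\in G$. The set $S$ generates $G'$, so we may form the Cayley graph $C_S(G')$, a path metric space with edges of length $1$. The generating set $S$ is canonical, but typically infinite. For a group $\Lambda$ and $g\in\Lambda'$ let $|g|_\Lambda$ be the \emph{commutator length} of $g$, the least $n\ge0$ such that $g$ is a product of $n$ commutators of $\Lambda$. The distance between vertices of $C_S(G')$ is $d(g,h)=|g^{-1}h|_G$. Since $[a,b]^{-1}=[b,a]$ and homomorphisms send commutators to commutators, commutator length is invariant under inversion and conjugation, and it does not increase under homomorphisms.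

To discuss the shape of such a space while ignoring small scales one uses Rips complexes. For a metric space $X$ and $r>0$, the \emph{Rips complex} $P_r(X)$ is the simplicial complex whose simplices are the finite subsets of $X$ of diameter at most $r$. We have $P_r(X)\subset P_R(X)$ for $r\le R$.

\begin{definition}\label{def:lsc}
A metric space $X$ is \emph{large scale $k$-connected} if for every $r>0$ there is $R\ge r$ such that the map $\pi_i(P_r(X))\to\pi_i(P_R(X))$ induced by inclusion is trivial for $0\le i\le k$. Equivalently, every map $S^i\to P_r(X)$ with $i\le k$ extends to a map $D^{i+1}\to P_R(X)$.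
\end{definition}

The content of the definition is the uniformity of $R$. A single sphere in $P_r(X)$ is compact, so it meets finitely many simplices; if their vertices form a set of diameter $D$, the sphere lies in one simplex of $P_D(X)$ and contracts there.

Let $X=G'$ be the vertex set of $C_S(G')$. If commutator length is bounded by $D$, for instance if $G'$ is finite, then $P_D(X)$ is the full simplex on $X$, and $X$ is large scale $k$-connected for all $k$. For every $G$ the space $X$ is large scale $0$-connected, because the $1$-skeleton of $P_1(X)$ is the connected graph $C_S(G')$. The first real condition is $k=1$. An edge of $P_r(X)$ and a geodesic between its ends lie in one simplex of $P_r(X)$, so large scale simple connectivity amounts to the existence of a constant $K$ such that every closed edge path of $C_S(G')$ is null-homotopic in $P_K(X)$. A closed edge path of length $n$ is a relation $[a_1,a_1']\cdots[a_n,a_n']=1$, and a triangle of $P_K(X)$ is such a relation among at most $3K$ commutators. In words, all relations among the commutators of $G$ are consequences of relations that involve boundedly many commutators.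

The problem we study comes from the paper \cite{CZ} of Calegari and Zhuang. It starts from the following known result, which we use without proof.

\begin{theorem}\label{thm:known}
If $G$ is finitely presented, then $C_S(G')$ is large scale $1$-connected.
\end{theorem}

\noindent\textbf{Question.} \emph{Let $G$ be a finitely presented group. Is $C_S(G')$ large scale $k$-connected for all $k$?}

\medskip
Finite presentability says that $G$ has a $K(G,1)$ with finite $2$-skeleton. One would guess that, if it does not suffice for higher connectivity, then at least a finite $K(G,1)$ does. The answer is no even then.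

\begin{theorem}\label{thm:main}
There are a group $G$ with a finite $K(G,1)$ (so $G$ is finitely presented) and a constant $K$ such that, for $X=G'$ the vertex set of $C_S(G')$ with the path metric:
\begin{enumerate}
\item[(1)] for every $R\ge K$ the map $\pi_2(P_K(X))\to\pi_2(P_R(X))$ is non-trivial. Hence $C_S(G')$ is large scale $1$-connected, but not large scale $k$-connected for any $k\ge2$;
\item[(2)] for every $R\ge K$ and every field $\mathbb F$, the image of $\pi_2(P_K(X))$ in $H_2(P_R(X);\mathbb F)$ spans an infinite-dimensional subspace.
\end{enumerate}
\end{theorem}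

The group is an explicit HNN extension
\[
G=\big\langle B\times B,\ \tau\ \big|\ \tau(b,b)\tau^{-1}=(\Phi_1(b),\Phi_2(b)),\ b\in B\big\rangle,\qquad B=(H_2\times H_3)*\mathbb Z,
\]
where $H_p=\langle a,t,s\mid tat^{-1}=a^p,\ [s,a]=1\rangle$ and $\Phi_1,\Phi_2$ are automorphisms of $B$ defined in Section~\ref{sec:group}.

It makes no difference whether one works with the graph or with its vertex set.

\begin{lemma}\label{lem:vertex}
For every group $G$ and every $k$, the graph $C=C_S(G')$ is large scale $k$-connected if and only if its vertex set $X$ is.
\end{lemma}

\begin{proof}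
Let $\varpi\colon C\to X$ send every point to a nearest vertex. It fixes $X$ and moves points by at most $1/2$, so it induces simplicial maps $P_r(C)\to P_{r+1}(X)$ that restrict to the inclusion on $P_r(X)$. If a sphere in $P_r(X)\subset P_r(C)$ bounds in $P_R(C)$, apply $\varpi$: it bounds in $P_{R+1}(X)$. Conversely, if $\sigma$ is a simplex of $P_r(C)$, then $\sigma\cup\varpi(\sigma)$ has diameter at most $r+1$, so the straight-line homotopy joins the inclusion $P_r(C)\to P_{r+1}(C)$ to $\varpi$. Thus a sphere in $P_r(C)$ is homotopic in $P_{r+1}(C)$ to a sphere in $P_{r+1}(X)$, and bounds in $P_R(C)$ if the latter bounds in $P_R(X)$.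
\end{proof}

Distances in $X$ are integers, so $P_R(X)=P_{\lfloor R\rfloor}(X)$, and from now on all scales are positive integers.

\subsection{Strategy}

For each $R$ we need a sphere in $P_K(X)$, with $K$ fixed once and for all, that survives in $P_R(X)$. We detect it with a $2$-cocycle on $P_R(X)$.

\emph{Cocycles from surfaces.} Let $Y_G$ be a $K(G,1)$. Fix a way of writing each element of length at most $R$ as a product of at most $R$ commutators. A triangle of $P_R(X)$ becomes a relation among at most $3R$ commutators, that is, a map to $Y_G$ of a closed oriented surface of genus at most $3R$. Let $c$ be an integer invariant of homotopy classes of such maps that is additive under disjoint union and unchanged by surgery along curves that are null-homotopic in $Y_G$. Evaluating $c$ on triangles gives a $2$-cocycle $\omega$ (Section~\ref{sec:cocycle}). Here is the difficulty. If $c$ has these properties in every genus, then $\omega$ is a cocycle on the union of all $P_R(X)$, which is a full simplex, and $\omega$ pairs to zero with every sphere. So we need an invariant that exists up to genus comparable to $R$ and does \emph{not} extend to all genera.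

\emph{An invariant of bounded genus.} The complex $Y_G$ contains a two-sided copy $Z$ of a $K(B,1)$. A surface meets $Z$ in curves labeled by conjugacy classes of $B$. Counting certain syllables of these labels gives a function $\nu$ on a finite grid $O_m\cong\mathbb Z/2^m\times\mathbb Z/3^m$. The group is built so that a bound on the genus bounds the variation of $\nu$ in both directions of the grid. Such a function is constant away from a small set (Section~\ref{sec:grid}), and this constant is $c$. It is stable under homotopy because a homotopy changes $\nu$ in small steps (Section~\ref{sec:invariant}).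

\emph{Spheres.} Let $E=(B\times B)*\langle\tau\rangle$ and let $\pi\colon E\to G$ be the quotient map. A loop in $P_2(E')$ with all vertices in $\ker\pi$ bounds a disc in $P_K(E')$, where $K$ comes from Theorem~\ref{thm:known} for $E$ and does not depend on the loop. In $P_K(X)$ the loop collapses to the vertex $1$ and the disc closes up to a sphere. On the disc $\omega$ is a coboundary, so the pairing is a sum over the edges of the loop. We find loops for which one edge contributes $\pm1$ and all others contribute $0$ (Section~\ref{sec:spheres}).

\section{Functions of small variation on a grid}\label{sec:grid}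

We begin with the finite mechanism behind the invariant. Let $m\ge1$ and let $O$ be a set on which $\mathbb Z/2^m\times\mathbb Z/3^m$ acts simply transitively. Let $\theta_1,\theta_2$ be the permutations given by $(1,0)$ and $(0,1)$. The orbits of $\theta_1$ are the \emph{rows}: there are $3^m$ of them, each a cycle of length $2^m$. The orbits of $\theta_2$ are the \emph{columns}: there are $2^m$ of them, each a cycle of length $3^m$. Every row meets every column in exactly one point. For $n\in\mathbb Z^O$ put $\|n\|_1=\sum_o|n(o)|$ and $(\theta_jn)(o)=n(\theta_j^{-1}o)$, and call $\|\theta_jn-n\|_1$ the \emph{variation} of $n$ along $\theta_j$.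

Later, $n$ will be a count attached to a surface, the genus will bound its variations, and an elementary change of the surface will alter $n$ at few points. So we ask: can one pass from the constant function $0$ to the constant function $1$ in small steps, through functions of small variation?

\begin{example}[one direction: no gap]\label{ex:cycle}
Replace $O$ by a cycle $\mathbb Z/N$ with the shift $\theta$. The indicator function $n_j$ of $\{0,\dots,j-1\}$ has variation at most $2$, consecutive $n_j$ differ at one point, and $n_0=0$, $n_N=1$. So the passage is possible for every $N$, and no invariant separates $0$ from $1$.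
\end{example}

\begin{example}[two directions, $m=1$]\label{ex:grid}
Now $O$ has three rows of length $2$ and two columns of length $3$. Let both variations of $n$ be at most $2$. A row with values $\alpha\ne\beta$ contributes $2|\alpha-\beta|\ge2$ to the variation along $\theta_1$, so at least two rows are constant. In a non-constant column the value goes up at least once and down at least once, which contributes at least $2$, so one column is constant, say with value $c$. The two constant rows meet this column, so they have value $c$ too. These rows and this column cover five of the six points. Thus $n=c$ except at one point at most, and two such functions with different constants differ in at least four points. Steps that change at most three values cannot change $c$.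
\end{example}

The same argument works for all $m$.

\begin{lemma}\label{lem:grid}
Let $n\in\mathbb Z^O$ satisfy $\|\theta_jn-n\|_1\le L$ for $j=1,2$, where $L/2<2^m$. Then there are rows and columns on which $n$ is constant, and $n$ takes the same value $c(n)$ on all of them. Moreover $n=c(n)$ outside a set of at most $(L/2)^2$ points.
\end{lemma}

\begin{proof}
Around a row, the differences $n(\theta_1^{-1}o)-n(o)$ are integers with sum $0$. If they are not all $0$, one is positive and one is negative, so the row contributes at least $2$ to $\|\theta_1n-n\|_1$. Hence at most $L/2$ rows are non-constant, and by the same argument for $\theta_2$ at most $L/2$ columns are. As $L/2<2^m<3^m$, constant rows and constant columns exist. A constant row and a constant column have a common point, hence the same value; so all of them share one value $c(n)$. A point with $n(o)\ne c(n)$ is the intersection of a non-constant row and a non-constant column, and there are at most $(L/2)^2$ such intersections.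
\end{proof}

The number $c(n)$ does not depend on $L$, and $c(-n)=-c(n)$. The hypothesis $L/2<2^m$ is sharp: the indicator function of a row has variations $0$ and $2\cdot2^m$, and it has constant rows with values $0$ and $1$. This is why our invariant will exist only when the genus is small compared with $2^m$.

\section{The group}\label{sec:group}

We need one finitely presented group that contains the grids of Section~\ref{sec:grid} for all $m$, as orbits of two fixed commuting automorphisms.

\subsection{Finite orbits of every size}

We recall two textbook facts. First, in an amalgam $\Lambda_1*_{\Lambda_0}\Lambda_2$ a product of elements taken alternately from $\Lambda_1\setminus\Lambda_0$ and $\Lambda_2\setminus\Lambda_0$ is non-trivial. Second, let $V$ and $U$ be connected aspherical CW complexes and let $e_0,e_1\colon U\to V$ be cellular, based and injective on $\pi_1$. Then the complex obtained from $V\sqcup(U\times[0,1])$ by gluing $(y,i)$ to $e_i(y)$ is aspherical, its fundamental group is the HNN extension of $\pi_1(V)$ determined by $e_0$ and $e_1$, and $\pi_1(V)$ embeds in it.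

For $p\in\{2,3\}$ let
\[
H_p=\langle a,t,s\mid tat^{-1}=a^p,\ [s,a]=1\rangle=BS(1,p)*_{\langle a\rangle}\big(\langle a\rangle\times\langle s\rangle\big),
\]
where $BS(1,p)=\langle a,t\mid tat^{-1}=a^p\rangle$. Attaching two annuli to a circle and using the second fact twice, we see that $H_p$ has a finite $2$-dimensional $K(\pi,1)$ and that $a$ has infinite order. The element $s$ commutes with $a$; its conjugates by $t^m$ commute only with high powers of $a$.

\begin{lemma}\label{lem:commute}
In $H_p$, the element $a^j$ commutes with $t^mst^{-m}$ if and only if $p^m\mid j$.
\end{lemma}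

\begin{proof}
Put $b=t^{-m}a^jt^m\in BS(1,p)$. Then $a^j$ commutes with $t^mst^{-m}$ if and only if $b$ commutes with $s$. We have $t^ma^it^{-m}=a^{ip^m}$. So if $p^m\mid j$, then $b=a^{j/p^m}$ commutes with $s$. If $p^m\nmid j$, then $b\notin\langle a\rangle$, since $b=a^i$ would give $a^j=a^{ip^m}$. Then $b\cdot s\cdot b^{-1}\cdot s^{-1}$ alternates between the two factors of the amalgam and avoids $\langle a\rangle$, so it is non-trivial.
\end{proof}

Let $H=H_2\times H_3$, and let $\theta_1$ and $\theta_2$ be the commuting automorphisms of $H$ given by conjugation by $(a,1)$ and by $(1,a)$. Put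
\[
\tilde h=(s,s),\qquad h^{(m)}=(t^mst^{-m},\,t^mst^{-m})\quad(m\ge1),
\]
and let $O_m$ be the orbit of $h^{(m)}$ under $\langle\theta_1,\theta_2\rangle$.

\begin{lemma}\label{lem:orbits}
Let $m,m'\ge1$.
\begin{enumerate}
\item[(a)] The group $\mathbb Z/2^m\times\mathbb Z/3^m$ acts simply transitively on $O_m$, with $(1,0)$ and $(0,1)$ acting as $\theta_1$ and $\theta_2$.
\item[(b)] $O_m\cap O_{m'}^{-1}=\emptyset$, and $O_m\cap O_{m'}=\emptyset$ if $m\ne m'$.
\item[(c)] The element $\tilde h$ is fixed by $\theta_1,\theta_2$, and $\tilde h,\tilde h^{-1}\notin O_m$.
\item[(d)] Every element of $O_m$ is conjugate to $\tilde h$ in $H$.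
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:commute}, $\theta_1^i\theta_2^j$ fixes $h^{(m)}$ if and only if $2^m\mid i$ and $3^m\mid j$; this gives (a). The homomorphism $H\to\mathbb Z$ that counts the exponent of $s$ in the first coordinate is conjugation invariant, so it equals $1$ on $\tilde h$ and on every $O_m$, and $-1$ on their inverses. This gives the first part of (b) and $\tilde h^{-1}\notin O_m$; it also shows $1\notin O_m$. Orbits of different sizes are disjoint; $|O_m|=6^m$, and the orbit of $\tilde h$ is a point because $[s,a]=1$. This proves the rest of (b) and (c). For (d), $h^{(m)}$ is the conjugate of $\tilde h$ by $(t^m,t^m)$, and the $\theta_j$ are inner.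
\end{proof}

\subsection{The HNN extension and its classifying space}

To count occurrences of elements of $O_m$ we make them syllables of a free product. Let $B=H*\langle x\rangle$ with $\langle x\rangle\cong\mathbb Z$, and let $\Phi_j\in\operatorname{Aut}(B)$ act as $\theta_j$ on $H$ and fix $x$. By Example~\ref{ex:cycle}, control along one automorphism is not enough. To control both at once we take two copies of $B$. Let $A=B\times B$, let
\[
\iota_0(b)=(b,b),\qquad\iota_1(b)=(\Phi_1(b),\Phi_2(b)),
\]
which are injective homomorphisms $B\to A$, and let
\[
G=\langle A,\tau\mid\tau\,\iota_0(b)\,\tau^{-1}=\iota_1(b),\ b\in B\rangle .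
\]

Let $Y_B$ be the wedge of a circle with the product of finite $K(\pi,1)$'s of $H_2$ and $H_3$. It is a finite $4$-dimensional $K(B,1)$. Put $Y_A=Y_B\times Y_B$, write $*$ for the base vertices, and let $e_0,e_1\colon(Y_B,*)\to(Y_A,*)$ be cellular maps inducing $\iota_0,\iota_1$. By the second fact above,
\[
Y_G=Y_A\cup\big(Y_B\times[0,1]\big),\qquad(y,i)\sim e_i(y)\ \text{ for }i=0,1,
\]
is a finite $K(G,1)$. Paths are concatenated from left to right. If $\epsilon$ is the arc $\{*\}\times[0,1]$ run from $0$ to $1$ and $\zeta$ is a loop in $Y_B$, the square $\zeta\times[0,1]$ gives $e_0\zeta\simeq\epsilon\,(e_1\zeta)\,\epsilon^{-1}$; so $\tau$ is represented by the arc run from $1$ to $0$. Let $Z=Y_B\times\{1/2\}$, and let $q\colon Y_G\to S^1=[0,1]/\{0,1\}$ be the projection, with $q(Y_A)=0$. We will use three properties.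
\begin{enumerate}
\item[(Y1)] $\pi_2(Y_G)=0$.
\item[(Y2)] $Y_G\setminus Z$ deformation retracts onto $Y_A$, and $\pi_1(Y_A)=A\to G$ is injective. The retraction sends a loop $\zeta\times\{\lambda\}$ to $e_0\zeta$ if $\lambda<1/2$ and to $e_1\zeta$ if $\lambda>1/2$.
\item[(Y3)] $\pi_1(Z)=B\to G$ is injective, being the composition of $\iota_0$ with $A\to G$.
\end{enumerate}
Finally let $E=A*\langle\tau\rangle$, a finitely presented group, and let $\pi\colon E\to G$ be the quotient map.

\subsection{Words that list an orbit}

The function $1$ on $O_m$ has to be realized by an element of $B$ that is moved to a conjugate by both $\Phi_1$ and $\Phi_2$. This is the one place where we use that $2^m$ and $3^m$ are coprime: the grid is a cyclic group, so it can be listed along a single cyclic word. Let $N=6^m$ and $h_i=(\theta_1\theta_2)^i(h^{(m)})$, which depends only on $i$ modulo $N$. In $B$ put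
\[
v_m=h_0x\,h_1x\cdots h_{N-1}x,\qquad v'_m=(\tilde hx)^{-N},\qquad u_m=v_mv'_m .
\]
The word $v_m$ has $x$-exponent $N$, so $v_m\notin B'$; the factor $v'_m$ corrects this.

\begin{example}[$m=1$]\label{ex:word}
Identify $\theta_1^i\theta_2^j(h^{(1)})$ with $(i,j)\in\mathbb Z/2\times\mathbb Z/3$. Then $h_i=(i\bmod 2,\ i\bmod 3)$, and the grid is
\[
\begin{array}{c|cc}
 & i=0 & i=1\\ \hline
j=0 & h_0 & h_3\\
j=1 & h_4 & h_1\\
j=2 & h_2 & h_5
\end{array}
\]
Thus $\theta_1h_i=h_{i+3}$ and $\theta_2h_i=h_{i+4}$. Applied to $v_1=h_0xh_1xh_2xh_3xh_4xh_5x$ this gives
\[
\Phi_1(v_1)=h_3xh_4xh_5xh_0xh_1xh_2x,\qquad\Phi_2(v_1)=h_4xh_5xh_0xh_1xh_2xh_3x,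
\]
the conjugates of $v_1$ by $g_1=(h_0xh_1xh_2x)^{-1}$ and $g_2=(h_0xh_1xh_2xh_3x)^{-1}$.
\end{example}

\begin{lemma}\label{lem:words}
Let $m\ge1$.
\begin{enumerate}
\item[(a)] The elements $h_0,\dots,h_{N-1}$ list $O_m$, each element once.
\item[(b)] There is $g_{(m)}\in A$ with $\iota_1(v_m)=g_{(m)}\,\iota_0(v_m)\,g_{(m)}^{-1}$, and $\iota_1(v'_m)=\iota_0(v'_m)$.
\item[(c)] $u_m\in B'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By the Chinese remainder theorem, $(1,1)$ generates $\mathbb Z/2^m\times\mathbb Z/3^m$.

(b) Choose $r_1,r_2\in\{0,\dots,N-1\}$ with $r_1\equiv1\pmod{2^m}$, $r_1\equiv0\pmod{3^m}$ and $r_2\equiv0\pmod{2^m}$, $r_2\equiv1\pmod{3^m}$. Then $(\theta_1\theta_2)^{r_j}=\theta_j$ on $O_m$, so $\theta_jh_i=h_{i+r_j}$ and $\Phi_j(v_m)=g_jv_mg_j^{-1}$ with $g_j=(h_0x\cdots h_{r_j-1}x)^{-1}$. Take $g_{(m)}=(g_1,g_2)$. Since $\theta_j\tilde h=\tilde h$, both $\Phi_j$ fix $v'_m$.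

(c) By Lemma~\ref{lem:orbits}(d), $v_m$ has class $N[\tilde h]+N[x]$ in the abelianization of $B$, and $v'_m$ has the opposite class.
\end{proof}

\section{Counting syllables}\label{sec:count}

In this section and the next two, $m$ is fixed and $O=O_m$. Recall the normal form and conjugacy theorems for the free product $B=H*\langle x\rangle$. Every element is uniquely a product of non-trivial \emph{syllables} taken alternately from $H$ and $\langle x\rangle$. An element that is not conjugate into $H$ or $\langle x\rangle$ is conjugate to a \emph{cyclically reduced} word, one of even length at least $2$, and this word is unique up to cyclic rotation of its syllables; a cyclically reduced word is not conjugate into a factor.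

Define $\nu(b)\in\mathbb Z^O$ for $b\in B$ as follows. If $b$ is conjugate into $H$ or $\langle x\rangle$, put $\nu(b)=0$. Otherwise $\nu(b)(o)$ is the number of syllables equal to $o$ minus the number of syllables equal to $o^{-1}$ in a cyclically reduced conjugate of $b$. Then $\nu$ is a function of the conjugacy class, $\nu(b^{-1})=-\nu(b)$, and
\begin{equation}\label{eq:equivariant}
\nu(\Phi_j(b))=\theta_j\nu(b),
\end{equation}
because $\Phi_j$ applies $\theta_j$ to each $H$-syllable, so that $o^{\pm1}$ occurs in $\Phi_j(w)$ as often as $(\theta_j^{-1}o)^{\pm1}$ occurs in $w$. Writing $\nu_m$ for the function built from $O_m$, we read off from Lemmas~\ref{lem:orbits} and~\ref{lem:words}(a) that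
\begin{equation}\label{eq:values}
\nu_m(v_m)=(1,\dots,1),\qquad\nu_m(v_{m'})=0\ \text{ for }m'\ne m,\qquad\nu_m(v'_{m'})=0\ \text{ for all }m'.
\end{equation}
Indeed, $v_{m'}$ and $v'_{m'}$ are cyclically reduced, their $H$-syllables are the elements of $O_{m'}$ and $\tilde h^{-1}$ respectively, and $O_m\cup O_m^{-1}$ misses $\tilde h^{-1}$, and misses $O_{m'}$ if $m'\ne m$.

The function $\nu$ is almost additive in the $\ell^1$-norm, with an error that does not depend on $m$.

\begin{lemma}\label{lem:defect}
$\|\nu(bb')-\nu(b)-\nu(b')\|_1\le12$ for all $b,b'\in B$.
\end{lemma}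

\begin{proof}
Since $\|n\|_1=\max_\varepsilon\sum_o\varepsilon(o)n(o)$ over all $\varepsilon\colon O\to\{\pm1\}$, it suffices to fix $\varepsilon$ and show that $\bar\varphi(b)=\sum_o\varepsilon(o)\,\nu(b)(o)$ satisfies $|\bar\varphi(bb')-\bar\varphi(b)-\bar\varphi(b')|\le12$. Cyclic reduction is awkward for products, so we compare $\bar\varphi$ with a count in the ordinary normal form. Extend $\varepsilon$ to $H$ by $\varepsilon(o^{-1})=-\varepsilon(o)$ for $o\in O$ and by $0$ elsewhere. This is a well-defined odd function because $O\cap O^{-1}=\emptyset$. Let $\varphi(b)$ be the sum of $\varepsilon$ over the $H$-syllables of the normal form of $b$; then $\varphi(b^{-1})=-\varphi(b)$.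

Write the normal forms as $b=b_0w$ and $b'=w^{-1}b'_0$, where $w$ is the longest string of whole syllables that cancels. The normal form of $bb'$ is $b_0b'_0$, except that the last syllable $k$ of $b_0$ and the first syllable $k'$ of $b'_0$ may merge into $kk'\neq1$. As $\varphi(w)+\varphi(w^{-1})=0$, the number $\varphi(bb')-\varphi(b)-\varphi(b')$ is $0$ or $\varepsilon(kk')-\varepsilon(k)-\varepsilon(k')$ with $k,k'\in H$. Hence
\begin{equation}\label{eq:three}
|\varphi(bb')-\varphi(b)-\varphi(b')|\le3 .
\end{equation}

Write $b=ywy^{-1}$ with $w$ cyclically reduced or in a factor. By \eqref{eq:three} used twice, $|\varphi(b^i)-\varphi(w^i)|\le6$. If $w$ is cyclically reduced, there is no cancellation in $w^i$, so $\varphi(w^i)=i\varphi(w)=i\bar\varphi(b)$. If $w$ lies in a factor, then $|\varphi(w^i)|\le1$ and $\bar\varphi(b)=0$. In both cases $\varphi(b^i)/i\to\bar\varphi(b)$. By induction \eqref{eq:three} gives $|\varphi(b^i)-i\varphi(b)|\le3(i-1)$, so $|\bar\varphi(b)-\varphi(b)|\le3$. Replacing $\varphi$ by $\bar\varphi$ in the three terms of \eqref{eq:three} adds at most $9$.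
\end{proof}

For surfaces this says that the counts on the boundary cancel up to an error proportional to the Euler characteristic. Boundary curves are oriented so that (outward normal, tangent) is a positive frame.

\begin{lemma}\label{lem:pants}
Let $Q$ be a compact connected oriented surface with $\partial Q\ne\emptyset$ and $\chi(Q)\le0$. Let $\pi_1(Q)\to B$ be a homomorphism, and let $b_1,\dots,b_k$ represent the conjugacy classes of the images of the oriented boundary curves. Then $\|\sum_i\nu(b_i)\|_1\le-12\chi(Q)$.
\end{lemma}

\begin{proof}
If $\chi(Q)=0$, then $Q$ is an annulus and the sum is $\nu(b)+\nu(b^{-1})=0$. Otherwise cut $Q$ along disjoint simple closed curves into $-\chi(Q)$ pairs of pants. For a pair of pants the boundary classes have representatives with $b_1b_2b_3=1$, so $\nu(b_1)+\nu(b_2)+\nu(b_3)=\nu(b_1)+\nu(b_2)-\nu(b_1b_2)$ has norm at most $12$ by Lemma~\ref{lem:defect}. Add up over all pairs of pants. Each cutting curve occurs twice with opposite orientations and cancels.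
\end{proof}

\section{An integer invariant of surfaces of bounded complexity}\label{sec:invariant}

\subsection{Admissible maps, and tori with one curve}

Let $\Sigma$ be a closed oriented smooth surface, possibly disconnected. A map $f\colon\Sigma\to Y_G$ is \emph{admissible} if $q\circ f$ is smooth near $\Gamma_f=f^{-1}(Z)=(q\circ f)^{-1}(1/2)$ and $1/2$ is a regular value there. The same definition applies to maps from $\Sigma\times[0,1]$.

Every map is homotopic to an admissible one, and we record how. On the open set $f^{-1}(Y_B\times(0,1))$ the map $f$ has two coordinates, and the second is a real-valued function. Approximate this function over $[1/4,3/4]$ by one that is smooth near its level $1/2$ and, by Sard's theorem, has $1/2$ as a regular value; the straight-line homotopy in the second coordinate does the rest. So \emph{only the $(0,1)$-coordinate is changed}. By relative transversality, if $f$ is already admissible near a closed set, the homotopy can be taken stationary near that set.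

For admissible $f$ the set $\Gamma_f$ is a closed $1$-manifold. Orient it so that (direction of increasing $q\circ f$, tangent of $\Gamma_f$) is a positive frame of $\Sigma$. Each component $\gamma$ is an oriented loop in $Z\cong Y_B$ and so has a \emph{label} $b_\gamma\in B$, well defined up to conjugacy. Put
\[
\nu(f)=\sum_{\gamma\subset\Gamma_f}\nu(b_\gamma)\in\mathbb Z^O .
\]
The simplest case shows what the group was built for.

\begin{lemma}\label{lem:torus}
\begin{enumerate}
\item[(a)] If $b\in B$ and $\iota_1(b)$ is conjugate to $\iota_0(b)$ in $A$, then $\nu(b)$ is a constant function. This holds for the label $b$ of an admissible map $f\colon T^2\to Y_G$ such that $\Gamma_f$ is one curve that does not bound a disc.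
\item[(b)] Let $b\in B$ and $g\in A$ satisfy $\iota_1(b)=g\,\iota_0(b)\,g^{-1}$. Then $g^{-1}\tau$ and $\iota_0(b)$ commute in $G$, and there is an admissible based map $f\colon S^1\times S^1\to Y_G$ sending the two circle factors to $g^{-1}\tau$ and $\iota_0(b)$, with $\nu(f)=\pm\nu(b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Taking coordinates in $A=B\times B$, we see that $\Phi_j(b)$ is conjugate to $b$ for $j=1,2$. By \eqref{eq:equivariant}, $\nu(b)$ is invariant under $\theta_1$ and $\theta_2$, which generate a transitive group. For $f$ as in the statement, $T^2\setminus\Gamma_f$ is an open annulus mapping to $Y_G\setminus Z$, with $q\circ f<1/2$ at one end and $q\circ f>1/2$ at the other. By (Y2) it gives a free homotopy in $Y_A$ between loops in the classes $\iota_0(b)$ and $\iota_1(b)$.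

(b) We have $\tau\iota_0(b)\tau^{-1}=\iota_1(b)=g\iota_0(b)g^{-1}$, which gives the first claim. A free homotopy from a based loop $\alpha$ to a based loop $\beta$ in which the base point runs along a loop $\gamma$ exists exactly when $\alpha=\gamma\beta\gamma^{-1}$ in $\pi_1$. Let $\zeta$ be a loop in $Y_B$ representing $b$. Since $\iota_0(b)=g^{-1}\iota_1(b)g$, there is a homotopy in $Y_A$ from $e_0\zeta$ to $e_1\zeta$ with track $g^{-1}$. Follow it by the cylinder $\zeta\times[0,1]$, run from level $1$ to level $0$, which leads from $e_1\zeta$ back to $e_0\zeta$ with track $\tau$. Together they define $f$. Near $\Gamma_f$ the function $q\circ f$ is a coordinate of the torus, and $\Gamma_f$ is one curve with label $b^{\pm1}$.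
\end{proof}

So one annulus in $Y_A$ imposes two conditions, one for each direction of the grid. By Lemma~\ref{lem:words}(b) and \eqref{eq:values}, the word $v_m$ gives a torus with $\nu=\pm(1,\dots,1)$. To change the constant by $1$ costs $6^m$ in the $\ell^1$-norm, while an elementary move of a homotopy will cost at most $12$. In higher genus the annulus is replaced by surfaces with negative Euler characteristic, exact invariance is replaced by bounded variation, and Lemma~\ref{lem:grid} takes over.

\subsection{Definition of the invariant}

Let $M(\Sigma)=\sum\max(0,-\chi)$, the sum over the components of $\Sigma$.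

\begin{lemma}\label{lem:variation}
If $f\colon\Sigma\to Y_G$ is admissible, then $\|\theta_j\nu(f)-\nu(f)\|_1\le12M(\Sigma)$ for $j=1,2$.
\end{lemma}

\begin{proof}
We want to apply Lemma~\ref{lem:pants} to the pieces of $\Sigma$ cut along $\Gamma_f$. Curves that bound discs would create disc pieces, and pieces whose Euler characteristics are not controlled by $M(\Sigma)$, so we remove them first.

If $\gamma\subset\Gamma_f$ bounds a disc in $\Sigma$, then $f|_\gamma$ is null-homotopic in $Y_G$, so $b_\gamma=1$ by (Y3) and $\nu(b_\gamma)=0$. Let $\Gamma_e$ be the union of the other components, which we call essential. Remove from $\Sigma$ thin open annular neighborhoods of the essential curves, disjoint from the rest of $\Gamma_f$ and mapping into $Y_B\times(0,1)$. Consider the resulting pieces $Q$ with $\partial Q\neq\emptyset$. They lie in components of $\Sigma$ that are not spheres, since every simple closed curve on a sphere bounds a disc. No piece is a disc, so $\chi(Q)\le0$. The Euler characteristics of the pieces of a component add up to that of the component, so $\sum_Q-\chi(Q)\le M(\Sigma)$.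

Fix a piece $Q$. Each curve of $\Gamma_f$ in $Q$ bounds a disc in $\Sigma$, and only one, as the component is not a sphere. A simple closed curve inside a disc bounds a disc, so this disc contains no essential curve and lies in the interior of $Q$. Two such discs are nested or disjoint: if the boundary of one lies in the other, it bounds a subdisc there, which is the first disc by uniqueness; if neither boundary meets the other disc, the discs are disjoint. So the maximal discs are pairwise disjoint, and they contain $\Gamma_f\cap Q$. Enlarge them slightly. The boundaries of the enlarged discs map to loops in $Y_G\setminus Z$ that are null-homotopic in $Y_G$, hence in $Y_G\setminus Z$ by (Y2). Redefining $f$ on these discs gives a map $Q\to Y_G\setminus Z\simeq Y_A$, unchanged near $\partial Q$, and so a homomorphism $\pi_1(Q)\to A=B\times B$.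

Each essential curve $\gamma$ is parallel to two boundary curves of pieces. On the side $q\circ f<1/2$ the outward normal of the piece points toward increasing $q\circ f$, so the boundary orientation agrees with that of $\gamma$, and the class in $A$ is $\iota_0(b_\gamma)$ by (Y2). On the other side the orientation is opposite and the class is $\iota_1(b_\gamma)^{-1}$. The $j$-th coordinates are $b_\gamma$ and $\Phi_j(b_\gamma)^{-1}$. Apply Lemma~\ref{lem:pants} to the $j$-th coordinate for each piece and add. By \eqref{eq:equivariant} the sum of the boundary terms is $\sum_{\gamma\subset\Gamma_e}\big(\nu(b_\gamma)-\theta_j\nu(b_\gamma)\big)=\nu(f)-\theta_j\nu(f)$, and its norm is at most $12M(\Sigma)$.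
\end{proof}

Now fix an integer $M_0\ge0$ and assume
\begin{equation}\label{eq:star}
2^m\ge12(M_0+1),\qquad\text{so that}\qquad|O|=6^m\ge4^m\ge144(M_0+1)^2>108M_0^2+12.\tag{$*$}
\end{equation}
\emph{From now on all surfaces satisfy $M(\Sigma)\le M_0$.} For admissible $f$, Lemma~\ref{lem:grid} applies to $\nu(f)$ with $L=12M_0$, because $6M_0<2^m$. Define
\[
c(f)=c(\nu(f))\in\mathbb Z .
\]
The \emph{exceptional set} of $f$, where $\nu(f)\ne c(f)$, has at most $36M_0^2$ points.

\subsection{Homotopy and surgery}

The vector $\nu(f)$ changes under homotopy when curves of $\Gamma_f$ merge or split. We arrange that this happens one move at a time, through admissible maps of the \emph{same} surface, so that Lemma~\ref{lem:variation} applies at every stage with the same bound.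

\begin{lemma}\label{lem:homotopy}
Homotopic admissible maps $f_0,f_1\colon\Sigma\to Y_G$ have $c(f_0)=c(f_1)$.
\end{lemma}

\begin{proof}
Choose a homotopy $\mathcal H\colon\Sigma\times[0,1]\to Y_G$ that is stationary near both ends, and make it admissible without changing it near the ends. Then $W=\mathcal H^{-1}(Z)$ is a compact properly embedded surface, a product near the ends. Let $\lambda$ be the coordinate of $[0,1]$; the function $\lambda|_W$ has no critical points near $\partial W$.

\emph{Making $\lambda|_W$ Morse.} There are arbitrarily $C^1$-small smooth functions $\eta$ on $W$, vanishing near $\partial W$, such that $\lambda|_W+\eta$ is Morse with distinct critical values. Extend $\eta$ with a tubular neighborhood and a cutoff to $\hat\eta$ on $\Sigma\times[0,1]$, vanishing near the ends. If $\eta$ is small enough, $|\partial\hat\eta/\partial\lambda|<1$, so $\Psi(y,\lambda)=(y,\lambda+\hat\eta(y,\lambda))$ is a diffeomorphism that is the identity near the ends. Replacing $\mathcal H$ by $\mathcal H\circ\Psi^{-1}$ replaces $W$ by $\Psi(W)$, on which $\lambda$ corresponds to $\lambda|_W+\eta$. So we may assume that $\lambda|_W$ is Morse with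 distinct critical values.

\emph{Slices.} Let $f_\lambda=\mathcal H(\cdot,\lambda)$ and $\Gamma_\lambda=f_\lambda^{-1}(Z)$. The tangent plane of $W$ is $\ker d(q\circ\mathcal H)$. At a regular point of $\lambda|_W$ it differs from the tangent plane of the slice, so $d(q\circ f_\lambda)\ne0$. Hence $f_\lambda$ is admissible for every regular value $\lambda$. Orient $W$ so that a vector of increasing $q\circ\mathcal H$ followed by a positive frame of $W$ is positive in $\Sigma\times[0,1]$. At a point of $\Gamma_\lambda$ let $\mathsf n$ be tangent to the slice with $d(q\circ f_\lambda)(\mathsf n)>0$, let $\mathsf t$ be the positive tangent of $\Gamma_\lambda$, and let $\mathsf w$ be tangent to $W$ with $d\lambda(\mathsf w)>0$. Then $(\mathsf n,\mathsf t,\mathsf w)$ is positive, so $(\mathsf t,\mathsf w)$ and $(-\mathsf w,\mathsf t)$ are positive frames of $W$. Thus for regular values $\lambda<\lambda'$ the oriented boundary of $W_{[\lambda,\lambda']}=W\cap(\Sigma\times[\lambda,\lambda'])$ is $\Gamma_\lambda-\Gamma_{\lambda'}$.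

\emph{One step.} Let $[\lambda,\lambda']$ contain at most one critical value. Each component of $W_{[\lambda,\lambda']}$ maps to $Z$, which gives a homomorphism from its fundamental group to $B$, and $\nu(f_\lambda)-\nu(f_{\lambda'})$ is the sum of $\nu$ over all oriented boundary curves. Components without a critical point are annuli and contribute $0$. The component with the critical point, of index $i$, has Euler characteristic $(-1)^i$, and it has non-empty boundary because a function on a closed surface has at least two critical points. For $i=0,2$ it is a disc, and its boundary has trivial label. For $i=1$ it contributes at most $12$ by Lemma~\ref{lem:pants}. So the integer-valued functions $\nu(f_\lambda)$ and $\nu(f_{\lambda'})$ differ in at most $12$ points. Their exceptional sets have at most $72M_0^2$ points together. By \eqref{eq:star} some point $o$ avoids all three sets, and $c(f_\lambda)=\nu(f_\lambda)(o)=\nu(f_{\lambda'})(o)=c(f_{\lambda'})$. Finitely many steps lead from $0$ to $1$.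
\end{proof}

So $c(f)$ is defined for every continuous $f\colon\Sigma\to Y_G$, as $c$ of any homotopic admissible map. An orientation-preserving diffeomorphism carries $\Gamma_f$ with its orientation and labels along, and every homeomorphism between smooth surfaces is isotopic to a diffeomorphism. Hence $c$ is invariant under orientation-preserving homeomorphisms, and it makes sense for surfaces without a chosen smooth structure.

Let $C\subset\Sigma$ be a simple closed curve with an annular neighborhood and with $f|_C$ null-homotopic. \emph{Surgery along $C$} cuts $\Sigma$ along $C$, caps the two new boundary circles with discs, and extends $f$ over them by null-homotopies. The result $f_C\colon\Sigma_C\to Y_G$ is unique up to homotopy by (Y1), since two extensions over a disc differ by an element of $\pi_2(Y_G)$.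

\begin{lemma}\label{lem:surgery}
\begin{enumerate}
\item[(a)] $c(f\sqcup f')=c(f)+c(f')$.
\item[(b)] $c(f)=0$ if $\Sigma$ is a sphere.
\item[(c)] $M(\Sigma_C)\le M(\Sigma)$ and $c(f_C)=c(f)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For admissible maps $\nu(f\sqcup f')=\nu(f)+\nu(f')$. The three exceptional sets have at most $108M_0^2$ points together, so by \eqref{eq:star} we can evaluate at a point outside them.

(b) Every curve on a sphere bounds a disc, so all labels are trivial by (Y3).

(c) Let $C$ lie in a component of genus $k$. If $C$ does not separate, the genus drops to $k-1$. If $C$ separates into genera $k_1+k_2=k$ with $k_1,k_2\ge1$, the contribution to $M$ drops from $2k-2$ to $2k-4$. If $k_1=0$, we get a sphere and a surface of genus $k$. So $M$ does not increase.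

For the second claim we homotope $f$ until it is constant on $C$, at a point outside $Z$; then surgery does not touch $\Gamma_f$. Identify $C$ with the unit circle and let $\psi\colon D^2\to Y_G$ extend $f|_C$. Dragging $\psi(0)$ along a path, we may assume $\psi(0)\notin Z$. Let $C\times[-1,1]$ be an annular neighborhood, and homotope $f$ so that $f(\zeta,r)=\psi(\zeta)$ on it. The homotopy $\psi\big((|r|+\lambda(1-|r|))\zeta\big)$, with $\lambda$ running from $1$ to $0$, is stationary at $r=\pm1$ and ends at $f(\zeta,r)=\psi(|r|\zeta)$. Now $f$ is constant on $C\times\{0\}$ and avoids the closed set $Z$ near it. Cut along $C\times\{0\}$ and collapse the two copies to points. The map $(\zeta,r)\mapsto|r|\zeta$ identifies each collapsed half-annulus with $D^2$, smoothly away from the center, so we obtain $\Sigma_C$, and $f$ descends to the map $f_C$ that equals $\psi$ on both discs. Make $f$ admissible by a homotopy that is stationary near $C\times\{0\}$. This homotopy descends to $\Sigma_C$, and the two admissible maps have the same $\Gamma$, with the same orientation and labels. Hence they have the same $\nu$ and the same $c$.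
\end{proof}

\section{A $2$-cocycle on the Rips complex}\label{sec:cocycle}

\subsection{Expressions}

To pass from surfaces to the Rips complex we keep track of the way an element is written as a product of commutators. An \emph{expression} in a group $\Lambda$ is a finite sequence $\kappa=((a_1,a_1'),\dots,(a_k,a_k'))$ of pairs of elements, of \emph{length} $k\ge0$ and \emph{value} $\prod_i[a_i,a_i']$. Products of expressions are concatenations. The inverse $\kappa^{-1}=((a_k',a_k),\dots,(a_1',a_1))$ has the inverse value, and $(\kappa^{-1})^{-1}=\kappa$. Elements of $\Lambda$ act by conjugating all entries, and homomorphisms apply entrywise. An expression is \emph{null} if its value is $1$.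

Let $\Sigma_k$ be the closed oriented surface of genus $k\ge1$ obtained from a $4k$-gon with boundary word $\prod_i[\mathsf a_i,\mathsf a_i']$; all corners become one vertex. A null expression $\kappa$ in $G$ of length $k$ defines $f_\kappa\colon\Sigma_k\to Y_G$: send the vertex to $*$, send $\mathsf a_i,\mathsf a_i'$ to loops representing $a_i,a_i'$, and extend over the $2$-cell. By (Y1), any two maps with these classes on the edges are homotopic. As $M(\Sigma_k)=2k-2$, we call an expression \emph{short} if $2k-2\le M_0$, and for short null $\kappa$ we put $c(\kappa)=c(f_\kappa)$, with $c(\emptyset)=0$. We also use the standard model $Q_k$ of the genus $k$ surface with one boundary circle $C$: a $(4k+1)$-gon with boundary word $\prod_i[\mathsf a_i,\mathsf a_i']\cdot C^{-1}$. Capping $C$ with a disc turns $Q_k$ into $\Sigma_k$ with the same edges.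

\begin{lemma}\label{lem:rules}
The following hold for expressions in $G$, provided that the longest expression in each statement is short.
\begin{enumerate}
\item[(E1)] $c(g\kappa g^{-1})=c(\kappa)$ for $\kappa$ null and $g\in G$.
\item[(E2)] If $\kappa_0$ and $\alpha\beta$ are null, then $c(\alpha\kappa_0\beta)=c(\alpha\beta)+c(\kappa_0)$.
\item[(E3)] $c(\kappa\kappa^{-1})=0$ for every $\kappa$, null or not. Hence $c(\alpha\kappa\kappa^{-1}\beta)=c(\alpha\beta)$ if $\alpha\beta$ is null, and $c(\kappa^{-1})=-c(\kappa)$ if $\kappa$ is null and $\kappa\kappa^{-1}$ is short.
\item[(E4)] If $\kappa$ is a null expression in $E$, then $c(\pi\kappa)=0$.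
\item[(E5)] If $b\in B$, $g\in A$ and $\iota_1(b)=g\iota_0(b)g^{-1}$, then $\kappa=\big((g^{-1}\tau,\iota_0(b))\big)$ is null, and $c(\kappa)$ is, up to sign, the value of the constant function $\nu(b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(E1) Dragging the base point around a loop in the class $g$ is a free homotopy between the two maps.

(E2) This is trivial if $\kappa_0$ or $\alpha\beta$ is empty. Otherwise let $C$ be the chord of the polygon that cuts off the edges belonging to $\kappa_0$. The edges on each side of the chord are glued among themselves, so $C$ divides the surface into two standard models, one for $\kappa_0$ and one for the cyclic word $\beta\alpha$, with common boundary circle $C$. The image of $C$ represents the value of $\kappa_0$, which is $1$. Surgery along $C$ gives two closed polygon surfaces with the prescribed classes on the edges, that is, $f_{\alpha\beta}\sqcup f_{\kappa_0}$. Apply Lemma~\ref{lem:surgery}(c) and (a).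

(E3) Let $\kappa$ have length $k\ge1$. As $Q_k$ deformation retracts onto the wedge of the edges $\mathsf a_i,\mathsf a_i'$, there is $f\colon Q_k\to Y_G$ with the classes $a_i,a_i'$ on the edges. Let $DQ_k$ be the double of $Q_k$ along $C$. The mirror copy is a polygon with boundary word $C\cdot[\bar{\mathsf a}_k',\bar{\mathsf a}_k]\cdots[\bar{\mathsf a}_1',\bar{\mathsf a}_1]$, so $DQ_k$ is the polygon surface with word $\prod_i[\mathsf a_i,\mathsf a_i']\cdot[\bar{\mathsf a}_k',\bar{\mathsf a}_k]\cdots[\bar{\mathsf a}_1',\bar{\mathsf a}_1]$, and $f_{\kappa\kappa^{-1}}$ is the folding map $DQ_k\to Q_k$ followed by $f$. Choose $2k$ disjoint properly embedded arcs that cut $Q_k$ into a disc. Their doubles are disjoint simple closed curves, each mapped to a path run forth and back, hence null-homotopic. Their complement in $DQ_k$ is connected, being two discs joined along the remaining segments of $C$. Each surgery raises $\chi$ by $2$, so the $2k$ surgeries turn $DQ_k$, with $\chi=2-4k$, into a connected surface with $\chi=2$. Apply Lemma~\ref{lem:surgery}(c) and (b). The two consequences follow from (E2).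

(E4) The subcomplex $Y_E=Y_A\cup(\{*\}\times[0,1])$ is the wedge of $Y_A$ with a circle; its fundamental group is $E$ and the inclusion induces $\pi$. As $\kappa$ is null in $E$, the map $f_{\pi\kappa}$ can be taken with image in $Y_E$. Making it admissible changes only the $(0,1)$-coordinate, so the image stays in $Y_E$. Then $\Gamma_f$ maps to the point $(*,1/2)$, all labels are trivial, and $\nu=0$.

(E5) This is Lemma~\ref{lem:torus}, since $c(n)$ is the value of $n$ when $n$ is constant.
\end{proof}

\subsection{The cocycle and its pullback to $E'$}

Fix $R\ge1$, put $M_0=18R$, and let $m$ satisfy \eqref{eq:star}. Expressions of length at most $9R$ are short, and no longer ones occur below. For each $\xi\in G'$ with $|\xi|_G\le R$ choose an expression $\sigma_\xi$ of length at most $R$ and value $\xi$, with $\sigma_1=\emptyset$.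

Recall the \emph{ordered chain complex} of a simplicial complex $P$. In degree $i$ it is free abelian on the tuples $(w_0,\dots,w_i)$ of vertices, repetitions allowed, that span a simplex, and $\partial$ is the alternating sum of deletions. Its homology is $H_*(P)$, and simplicial maps act on tuples entrywise. If the vertices are totally ordered, the strictly increasing tuples span the usual simplicial chain complex, whose inclusion is an isomorphism on homology. Ordered chains suit us because our spheres collapse many simplices.

For an ordered triple $(g_0,g_1,g_2)$ in $X=G'$ of diameter at most $R$ put $\xi=g_0^{-1}g_1$, $\xi'=g_1^{-1}g_2$, so $\xi\xi'=g_0^{-1}g_2$, and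
\[
\omega(g_0,g_1,g_2)=\omega[\xi,\xi']=c\big(\sigma_\xi\,\sigma_{\xi'}\,\sigma_{\xi\xi'}^{-1}\big).
\]

\begin{lemma}\label{lem:cocycle}
$\omega$ is an integral $2$-cocycle on the ordered chain complex of $P_R(X)$.
\end{lemma}

\begin{proof}
Let $(g_0,g_1,g_2,g_3)$ have diameter at most $R$ and put $\xi_i=g_{i-1}^{-1}g_i$. Then
\[
\omega\big(\partial(g_0,g_1,g_2,g_3)\big)=\omega[\xi_2,\xi_3]-\omega[\xi_1\xi_2,\xi_3]+\omega[\xi_1,\xi_2\xi_3]-\omega[\xi_1,\xi_2].
\]
Write $\sigma_i=\sigma_{\xi_i}$, $\sigma_{12}=\sigma_{\xi_1\xi_2}$, and so on. In each of the following lines the first equality is (E2), applied to the null block in parentheses, and the second is (E3):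
\begin{align*}
\omega[\xi_1,\xi_2]+\omega[\xi_1\xi_2,\xi_3]&=c\big((\sigma_1\sigma_2\sigma_{12}^{-1})\,\sigma_{12}\sigma_3\sigma_{123}^{-1}\big)=c\big(\sigma_1\sigma_2\sigma_3\sigma_{123}^{-1}\big),\\
\omega[\xi_2,\xi_3]+\omega[\xi_1,\xi_2\xi_3]&=c\big(\sigma_1(\sigma_2\sigma_3\sigma_{23}^{-1})\,\sigma_{23}\sigma_{123}^{-1}\big)=c\big(\sigma_1\sigma_2\sigma_3\sigma_{123}^{-1}\big).
\end{align*}
The lengths are at most $6R$. The left sides are equal, which is the cocycle identity.
\end{proof}

We have no control over the discs that Theorem~\ref{thm:known} will provide, so we cannot evaluate $\omega$ on their triangles one by one. Rule (E4) makes this unnecessary: pulled back to $E'$, the cocycle is a coboundary. Its primitive compares the chosen expression $\sigma_{\pi(y)}$ with an expression that comes from $E$.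

Let $1\le K\le R$. For $y\in E'$ with $|y|_E\le K$ take an expression $\eta$ in $E$ of length at most $K$ and value $y$, and put
\[
\mu(y)=c\big(\pi(\eta)\,\sigma_{\pi(y)}^{-1}\big),
\]
which makes sense as $|\pi(y)|_G\le|y|_E\le R$. Below we write $\eta$ for $\pi(\eta)$ inside $c$. The number $\mu(y)$ does not depend on $\eta$: if $\eta'$ is another choice and $\sigma=\sigma_{\pi(y)}$, then $\eta\eta'^{-1}$ is null in $E$, and (E3), (E2), (E4) give in turn
\[
c(\eta\sigma^{-1})=c(\eta\,\eta'^{-1}\eta'\,\sigma^{-1})=c(\eta\eta'^{-1})+c(\eta'\sigma^{-1})=c(\eta'\sigma^{-1}).
\]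

\begin{lemma}\label{lem:primitive}
Let $y,y'$ and $y''=yy'$ in $E'$ have commutator length at most $K$ in $E$. Then
\[
\omega[\pi(y),\pi(y')]=\mu(y'')-\mu(y)-\mu(y').
\]
\end{lemma}

\begin{proof}
Let $\eta,\eta',\eta''$ be expressions in $E$ for $y,y',y''$ of length at most $K$, and let $\sigma,\sigma',\sigma''$ be the chosen expressions for their images in $G$. Consider the null expression of length at most $3K+6R\le9R$
\[
\kappa=\eta\,\sigma^{-1}\;\sigma\;\eta'\sigma'^{-1}\;\sigma'\,\sigma''^{-1}\;\sigma''\eta''^{-1}.
\]
Canceling $\sigma^{-1}\sigma$, $\sigma'^{-1}\sigma'$ and $\sigma''^{-1}\sigma''$ by (E3) leaves $\eta\eta'\eta''^{-1}$, which is null in $E$. So $c(\kappa)=0$ by (E4). Removing instead the null blocks $\eta\sigma^{-1}$, $\eta'\sigma'^{-1}$ and $\sigma''\eta''^{-1}=(\eta''\sigma''^{-1})^{-1}$ by (E2) leaves $\sigma\sigma'\sigma''^{-1}$, and with (E3) for the inverse block we get $c(\kappa)=\mu(y)+\mu(y')-\mu(y'')+\omega[\pi(y),\pi(y')]$.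
\end{proof}

\section{The spheres and the proof of Theorem~\ref{thm:main}}\label{sec:spheres}

The group $E$ is finitely presented. By Theorem~\ref{thm:known} and Lemma~\ref{lem:vertex}, with $r=2$, we can fix $K\ge2$ such that every loop in $P_2(E')$ is null-homotopic in $P_K(E')$. \emph{This $K$ depends only on $E$}, not on $m$ or $R$. The group $E$ is far enough from $G$ for (E4) to hold, and close enough for the identities below, which use only the multiplication of $A$.

\subsection{One element of the kernel, written in two ways}

For $b\in B$ define elements of $E$ by
\[
\hat b=\tau\,\iota_0(b)\,\tau^{-1},\qquad\rho(b)=\hat b\;\iota_1(b)^{-1}.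
\]
The map $b\mapsto\hat b$ is a homomorphism, $\pi(\hat b)=\iota_1(b)$, and $\rho(b)\in\ker\pi$ is the defining relator of $G$ for $b$. We have
\begin{equation}\label{eq:crossed}
\rho(bb')=\hat b\,\rho(b')\,\hat b^{-1}\,\rho(b),
\end{equation}
since the right side is $\hat b\,\hat b'\iota_1(b')^{-1}\,\hat b^{-1}\hat b\,\iota_1(b)^{-1}=\widehat{bb'}\,\iota_1(bb')^{-1}$.

Let $m\ge1$ be arbitrary and write $v,v',u,g$ for $v_m,v'_m,u_m,g_{(m)}$. We factor $\rho(u)$ in two ways.

\emph{Along commutators.} By Lemma~\ref{lem:words}(c), $u=z_1\cdots z_\ell$ with $z_k=[b_k,b_k']$ and $b_k,b_k'\in B$; adding trivial commutators, we take $\ell\ge2$. Put $T_k=\widehat{z_1\cdots z_{k-1}}$. Applying \eqref{eq:crossed} repeatedly, splitting off $z_1$, then $z_2$, and so on, gives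
\[
\rho(u)=y_1y_2\cdots y_\ell,\qquad y_i=T_k\,\rho(z_k)\,T_k^{-1}\in\ker\pi\quad\text{with }k=\ell+1-i.
\]
As $\rho([b,b'])=[\hat b,\hat b']\,[\iota_1(b'),\iota_1(b)]$, the element $y_i$ is the value of the expression
\begin{equation}\label{eq:fold}
T_k\,\big((\hat b_k,\hat b_k'),\,(\iota_1(b_k'),\iota_1(b_k))\big)\,T_k^{-1}
\end{equation}
in $E$. In particular $y_i\in E'$ and $|y_i|_E\le2$.

\emph{Along tori.} By Lemma~\ref{lem:words}(b),
\[
\rho(v')=[\tau,\iota_0(v')],\qquad\rho(v)=\tau\iota_0(v)\tau^{-1}\,g\,\iota_0(v)^{-1}g^{-1}=g\,[g^{-1}\tau,\iota_0(v)]\,g^{-1}.
\]
By \eqref{eq:crossed}, $\rho(u)=\hat v\rho(v')\hat v^{-1}\rho(v)$ is the value of the expression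
\begin{equation}\label{eq:tori}
\hat v\,\big((\tau,\iota_0(v'))\big)\,\hat v^{-1}\ \cdot\ g\,\big((g^{-1}\tau,\iota_0(v))\big)\,g^{-1}
\end{equation}
in $E$. In particular $|\rho(u)|_E\le2$.

\begin{remark}\label{rem:long}
The number $\ell$ grows with $m$. The factorization of $u$ gives a homomorphism $\pi_1(Q_\ell)\to B$ with boundary class $u^{\pm1}$, so $\|\nu_m(u)\|_1\le12(2\ell-1)$ by Lemma~\ref{lem:pants}. Lemma~\ref{lem:defect} and \eqref{eq:values} give $\|\nu_m(u)\|_1\ge6^m-12$. Hence $\ell\ge6^m/24$. The bound $2$ on the lengths of $y_i$ and $\rho(u)$ is what stays uniform.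
\end{remark}

\subsection{The sphere $F_m$}

Let $\bar y_0=1$ and $\bar y_j=y_1\cdots y_j\in E'\cap\ker\pi$, so $\bar y_\ell=\rho(u)$. Consecutive terms of $\bar y_0,\bar y_1,\dots,\bar y_\ell,\bar y_0$ are at distance at most $2$ in $E'$. So $w_j\mapsto\bar y_j$ is a simplicial map to $P_2(E')$ from the polygon with vertices $w_0,\dots,w_\ell$, and it is null-homotopic in $P_K(E')$. We need a simplicial filling that does not subdivide the boundary, and use Zeeman's relative simplicial approximation theorem: a continuous map from a finite simplicial complex that is simplicial on a subcomplex is homotopic, relative to that subcomplex, to a simplicial map on a subdivision that leaves the subcomplex unsubdivided. Applied to the cone on the polygon, it gives a triangulated disc $\Delta$ whose boundary is the polygon, and a simplicial map $D\colon\Delta\to P_K(E')$ with $D(w_j)=\bar y_j$.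

Since $\pi$ does not increase commutator length, $\pi\circ D\colon\Delta\to P_K(X)$ is simplicial, and it sends $\partial\Delta$ to the vertex $1$. Glue a cone with apex $w_\infty$ to $\partial\Delta$ and send $w_\infty$ to $1$. This gives a simplicial map $F_m\colon(S^2,w_\infty)\to(P_K(X),1)$, constructed without reference to $R$.

\subsection{The pairing}

\begin{proposition}\label{prop:pairing}
Let $R\ge K$, let $M_0=18R$, let $m$ satisfy \eqref{eq:star}, and let $\omega_m$ be the cocycle on $P_R(X)$ built from $O_m$. For every $m'\ge1$,
\[
\langle\omega_m,(F_{m'})_*[S^2]\rangle=\begin{cases}\pm1,&m'=m,\\ 0,&m'\ne m.\end{cases}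
\]
\end{proposition}

\begin{proof}
Let $\nu_m,c_m,\mu_m$ be built from $O_m$, and let $v,v',u,g,y_i,\Delta,D$ be attached to $m'$.

\emph{Reduction to the boundary.} Order the vertices of $S^2$ so that $w_0<w_1<\dots<w_\ell$ and $w_\infty$ is last. Represent $[S^2]$ by the signed sum of its triangles as increasing triples, and write it as $[\Delta]$ plus cone triangles. Cone triangles map to $(1,1,1)$, on which $\omega_m$ equals $c_m(\emptyset)=0$. For vertices $w,w'$ of $\Delta$ spanning an edge put $\hat\mu(w,w')=\mu_m\big(D(w)^{-1}D(w')\big)$. For a triangle $w<w'<w''$ of $\Delta$, the elements $y=D(w)^{-1}D(w')$, $y'=D(w')^{-1}D(w'')$ and $yy'$ have length at most $K$ in $E$. By Lemma~\ref{lem:primitive} the value of $\omega_m$ on the image triangle is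
\[
\hat\mu(w,w'')-\hat\mu(w,w')-\hat\mu(w',w'')=-\hat\mu\big(\partial(w,w',w'')\big).
\]
Interior edges cancel, and $\partial[\Delta]=\pm\big(\sum_{j=0}^{\ell-1}(w_j,w_{j+1})-(w_0,w_\ell)\big)$. Since $\bar y_j^{-1}\bar y_{j+1}=y_{j+1}$,
\begin{equation}\label{eq:stokes}
\langle\omega_m,(F_{m'})_*[S^2]\rangle=-\hat\mu(\partial[\Delta])=\pm\Big(\sum_{i=1}^\ell\mu_m(y_i)-\mu_m(\rho(u))\Big).
\end{equation}
All elements on the right lie in $\ker\pi$ and $\sigma_1=\emptyset$, so each $\mu_m$ is $c_m$ of the image in $G$ of any expression of length at most $K$. We use \eqref{eq:fold} and \eqref{eq:tori}, which have length $2\le K$.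

\emph{The edges $y_i$.} The image of \eqref{eq:fold} is a conjugate of $\big((\iota_1(b_k),\iota_1(b_k')),(\iota_1(b_k'),\iota_1(b_k))\big)$, which has the form $\kappa\kappa^{-1}$. By (E1) and (E3), $\mu_m(y_i)=0$.

\emph{The edge $\rho(u)$.} By (E5), applied to $(v',1)$ and to $(v,g)$, both blocks of \eqref{eq:tori} are null in $G$. So (E2) and (E1) give
\[
\mu_m(\rho(u))=c_m\big((\tau,\iota_0(v'))\big)+c_m\big((g^{-1}\tau,\iota_0(v))\big),
\]
and the two terms are, up to sign, the values of the constant functions $\nu_m(v')$ and $\nu_m(v)$. By \eqref{eq:values} the first is $0$, and the second is $1$ if $m'=m$ and $0$ otherwise. Insert this in \eqref{eq:stokes}.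
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The group $G$ of Section~\ref{sec:group} has the finite classifying space $Y_G$, and $K$ was fixed at the start of this section. Let $R\ge K$ and $M_0=18R$. All large $m$ satisfy \eqref{eq:star}.

(1) Take such an $m$. By Lemma~\ref{lem:cocycle}, $\omega_m$ vanishes on boundaries in $P_R(X)$, and by Proposition~\ref{prop:pairing} it takes the value $\pm1$ on $(F_m)_*[S^2]$. So this class is non-zero in $H_2(P_R(X))$, and the element $[F_m]\in\pi_2(P_K(X),1)$ is non-trivial in $\pi_2(P_R(X),1)$. As $K$ is fixed and $R\ge K$ is arbitrary, Definition~\ref{def:lsc} fails for $X$ with $r=K$ and $i=2$. By Lemma~\ref{lem:vertex}, $C_S(G')$ is not large scale $k$-connected for any $k\ge2$. It is large scale $1$-connected by Theorem~\ref{thm:known}.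

(2) Let $m'$ run over the infinitely many integers satisfying \eqref{eq:star}, and suppose that a finite combination $\sum_{m'}\lambda_{m'}(F_{m'})_*[S^2]$ with $\lambda_{m'}\in\mathbb F$ vanishes in $H_2(P_R(X);\mathbb F)$. Each $\omega_m$ is integral, so it gives a cocycle with values in $\mathbb F$, and pairing with it yields $\pm\lambda_m=0$ by Proposition~\ref{prop:pairing}. Hence these classes, which lie in the image of $\pi_2(P_K(X))$, are linearly independent.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CZ}
Danny Calegari and Dongping Zhuang,
\emph{Large scale geometry of commutator subgroups},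
arXiv:0807.4704 (2008).

\end{thebibliography}
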